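\title{Tensor evaluation on Ext need not vanish on high syzygies}

\begin{abstract}
Let $(R,\mathfrak m,k)$ be a commutative noetherian local ring. For a finitely generated $R$-module $M$ let $U(M)$ be the image of the natural map $\operatorname{Ext}_R(k,R)\otimes_k\operatorname{Tor}^R(k,M)\to\operatorname{Ext}_R(k,M)$. We show that $U(\Omega^nM)$ need not vanish for $n\gg0$, which answers a question from work of Iyengar, Maitra, and Tribone in the negative. For every field $k$ we construct an artinian local ring $R$ with $\dim_kR=24$ and a cyclic $R$-module $M$ such that $U(\Omega^nM)\neq0$ for all $n\ge0$, and we deduce Cohen--Macaulay examples in every Krull dimension. We also show that $U(\Omega^nM)=0$ for $n\gg0$ when $\operatorname{Ext}_R(k,R)$ or $U(M)$ is finitely generated over $\operatorname{Ext}_R(k,k)$, for instance when $R$ is Gorenstein.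
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m,k)$ be a commutative noetherian local ring and let $M$ be a finitely generated $R$-module. We write
\[
\operatorname{T}(M)=\operatorname{Tor}^R(k,M),\qquad \operatorname{E}(M)=\operatorname{Ext}_R(k,M)
\]
for the graded $k$-vector spaces of homology and cohomology, and $\Omega^nM$ for the $n$th syzygy module of $M$ in its minimal free resolution $F$; thus $\Omega^0M=M$, and $\Omega^nM$ is the image of $F_n\to F_{n-1}$ for $n\ge1$.

The derived tensor-evaluation map $\mathbf{R}\operatorname{Hom}_R(k,R)\otimes^{\mathbf L}_RM\to\mathbf{R}\operatorname{Hom}_R(k,M)$ induces a natural $k$-linear map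
\[
\eta(M)\colon \operatorname{E}(R)\otimes_k\operatorname{T}(M)\longrightarrow\operatorname{E}(M),\qquad
\operatorname{Ext}^i_R(k,R)\otimes_k\operatorname{Tor}^R_j(k,M)\to\operatorname{Ext}^{i-j}_R(k,M).
\]
Concretely, let $I$ and $J$ be injective resolutions of $R$ and of $M$. Since $\operatorname{Hom}_R(k,I)$ is a complex of $k$-vector spaces,
\[
\operatorname{Hom}_R(k,I)\otimes_RF\cong\operatorname{Hom}_R(k,I)\otimes_k(k\otimes_RF),
\]
and the homology of this complex is $\operatorname{E}(R)\otimes_k\operatorname{T}(M)$. The map $F=R\otimes_RF\to I\otimes_RF$ is a quasi-isomorphism, so the composite $F\to M\to J$ extends, uniquely up to homotopy, to a morphism of complexes $I\otimes_RF\to J$. Then $\eta(M)$ is the map induced on homology by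
\[
\operatorname{Hom}_R(k,I)\otimes_RF\longrightarrow\operatorname{Hom}_R(k,I\otimes_RF)\longrightarrow\operatorname{Hom}_R(k,J),
\]
where the first map sends $f\otimes x$ to $a\mapsto\pm f(a)\otimes x$. We study the subspace
\[
U(M)=\operatorname{image}\eta(M)\subseteq\operatorname{E}(M).
\]
By local duality, $U(M)=0$ if and only if Lescot's homology product $\operatorname{T}(\operatorname{Hom}_R(M,E))\otimes_k\operatorname{T}(M)\to\operatorname{T}(E)$, induced by the evaluation map $\operatorname{Hom}_R(M,E)\otimes_RM\to E$, vanishes; here $E$ is the injective hull of $k$. We do not use this description.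

An element of $\operatorname{Ext}^j_R(k,M)$ is a morphism $k\to\Sigma^jM$ in the derived category, and $U(M)$ consists of those that factor through a bounded complex of finitely generated free modules (Remark~\ref{rem:perfect}). So $U(M)$ is the part of the cohomology of $M$ that is visible from free modules. For $M=R$ this is everything: $U(R)=\operatorname{E}(R)$, which is nonzero in degree $\operatorname{depth}R$. Passing from $M$ to $\Omega^nM$ removes the first $n$ free modules of the resolution, and with them the classes that factor through these modules. Precisely, $U(M)$ is the union of an increasing chain of subspaces $U_{<n}(M)$, and $U(\Omega^nM)\cong U(M)/U_{<n}(M)$ up to a shift of degrees (Proposition~\ref{prop:filtration}). Each single class of $U(M)$ therefore dies after finitely many syzygies, and so does each graded piece $U(M)^j$, which is finite-dimensional. It is natural to ask whether one $n$ works for all degrees. The following question is posed in \cite{IMT}.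

\medskip
\noindent\textbf{Question.} \emph{Is $U(\Omega^nM)=0$ for $n\gg0$, for every commutative noetherian local ring $R$ and every finitely generated $R$-module $M$?}
\medskip

The simplest cases suggest a positive answer. If $M$ has finite projective dimension, then $\Omega^nM=0$ for $n\gg0$. The vanishing also holds for all modules over Gorenstein rings (Theorem~\ref{thm:positive}) and over finite-dimensional local $k$-algebras with residue field $k$ and $\mathfrak m^2=0$ (Example~\ref{ex:squarezero}). Nevertheless the answer is no. Recall that for a ring $G$ and a $G$-module $N$, the \emph{trivial extension} $G\ltimes N$ is the ring $G\oplus N$ in which $G$ is a subring, $G$ multiplies $N$ through the module structure, and $N^2=0$.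

\begin{theorem}\label{thm:main}
Let $k$ be a field and
\[
G=\frac{k[a,b]}{(a,b)^2}\otimes_k\frac{k[x]}{(x^2)}\otimes_k\frac{k[s,t]}{(s,t)^2}.
\]
Let $N$ be the $G$-module with $k$-basis $p,q,c,d,g,h$ in which
\[
ap=h,\qquad bq=h,\qquad tc=h,\qquad sd=h,\qquad tq=g,\qquad xc=g,
\]
and all other products of a variable with a basis element are $0$. Let $R=G\ltimes N$, let $N'=\operatorname{span}(p,q,c,g,h)$, and let $M=R/(xR+N')$. Then $R$ is an artinian local ring with residue field $k$ and $\dim_kR=24$, and $U(\Omega^nM)\ne0$ for all $n\ge0$.
\end{theorem}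

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (h) at (0,0) {$h$};
\node (g) at (4,0) {$g$};
\node (p) at (-2,0.9) {$p$};
\node (d) at (-2,-0.9) {$d$};
\node (q) at (2,0.9) {$q$};
\node (c) at (2,-0.9) {$c$};
\draw[->] (p) -- node[above] {$a$} (h);
\draw[->] (d) -- node[below] {$s$} (h);
\draw[->] (q) -- node[above] {$b$} (h);
\draw[->] (c) -- node[below] {$t$} (h);
\draw[->] (q) -- node[above] {$t$} (g);
\draw[->] (c) -- node[below] {$x$} (g);
\end{tikzpicture}
\caption{The six-dimensional $G$-module $N$ with $k$-basis $p,q,c,d,g,h$. An arrow labeled by a variable means that multiplication by this variable sends the first basis element to the second. All other products of a variable with a basis element are zero.}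
\label{fig:N}
\end{figure}

The module $N$ is drawn in Figure~\ref{fig:N}. The space $\operatorname{E}(M)$ is a right module over the algebra $\mathcal E_R=\operatorname{Ext}_R(k,k)$, and $U(M)$ and $U_{<n}(M)$ are submodules. The Question asks whether the chain $U_{<n}(M)$ stops, so finite generation over $\mathcal E_R$ forces a positive answer.

\begin{theorem}\label{thm:positive}
Let $(R,\mathfrak m,k)$ be a commutative noetherian local ring, $\mathcal E_R=\operatorname{Ext}_R(k,k)$, and $M$ a finitely generated $R$-module.
\begin{enumerate}
\item[(1)] If the right $\mathcal E_R$-module $\operatorname{E}(R)$ is generated by elements of degree at most $r$, where $r\ge0$, then $U(\Omega^nM)=0$ for all $n>r$.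
\item[(2)] If $U(M)$ is a finitely generated right $\mathcal E_R$-module, then $U(\Omega^nM)=0$ for $n\gg0$.
\end{enumerate}
If $R$ is Gorenstein, then $U(\Omega^nM)=0$ for all $n>\dim R$ and all $M$, and this range is sharp: some $M$ has $U(\Omega^{\dim R}M)\neq0$. For the ring $R$ of Theorem~\ref{thm:main}, the module $\operatorname{E}(R)$ is not finitely generated over $\mathcal E_R$.
\end{theorem}

The failure is not special to dimension zero.

\begin{theorem}\label{thm:CM}
For every field $k$ and every $e\ge0$ there are a Cohen--Macaulay local ring $R'$ of dimension $e$ with residue field $k$ and a cyclic $R'$-module $M'$ such that $U(\Omega^nM')\ne0$ for all $n\ge0$.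
\end{theorem}

A counterexample needs a strictly increasing chain of right $\mathcal E_R$-modules. The model is the chain of right ideals generated by $\alpha$, by $\alpha$ and $\beta\alpha$, by $\alpha$, $\beta\alpha$ and $\beta^2\alpha$, and so on, in the free algebra $k\langle\alpha,\beta\rangle$, which is the Ext algebra of the first factor of $G$. The rest of the construction makes the class $\beta^n\alpha$ factor through the first $n+1$ terms of the resolution of $M$ but not through the first $n$.

Section~\ref{sec:filtration} sets up the chain $U_{<n}(M)$ and proves Theorem~\ref{thm:positive}. Section~\ref{sec:weights} grades the ring of Theorem~\ref{thm:main} and reduces that theorem to two statements about a chain $V_n$ of subspaces of $\operatorname{Ext}_G(k,k)$. Section~\ref{sec:G} computes this algebra, Section~\ref{sec:system} shows that the chain $V_n$ increases strictly, and Section~\ref{sec:transfer} identifies $V_n$ with a graded piece of $U_{<n}(M)$. Section~\ref{sec:CM} proves Theorem~\ref{thm:CM}.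

\section{A filtration of $U(M)$}\label{sec:filtration}

\subsection*{Conventions}
Complexes are graded homologically, and $(\Sigma X)_i=X_{i-1}$ with $\partial^{\Sigma X}=-\partial^X$. Let $\mathsf D(R)$ be the derived category of $R$-modules. For a complex $X$ put
\[
\operatorname{Ext}^j_R(k,X)=\operatorname{Hom}_{\mathsf D(R)}(k,\Sigma^jX).
\]
We use the following standard facts.
\begin{enumerate}
\item[(D1)] If $P$ is a complex of projective modules with $P_i=0$ for $i\ll0$, then morphisms $P\to X$ in $\mathsf D(R)$ are homotopy classes of chain maps, and $P\otimes_R-$ preserves quasi-isomorphisms. If $J$ is a complex of injective modules with $J_i=0$ for $i\gg0$, then morphisms $X\to J$ in $\mathsf D(R)$ are homotopy classes of chain maps. Hence $\operatorname{Ext}^j_R(k,X)$ is the homology in degree $-j$ of $\operatorname{Hom}_R(K,X)$ for a projective resolution $K$ of $k$, and of $\operatorname{Hom}_R(k,J)$ for a quasi-isomorphism $X\to J$ with $J$ as above.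
\item[(D2)] The algebra $\mathcal E_R$ acts on the right of $\operatorname{Ext}_R(k,X)$ by composition: $\zeta\theta=(\Sigma^l\zeta)\circ\theta$ for $\theta\in\mathcal E_R^l$. Morphisms $X\to Y$ induce $\mathcal E_R$-linear maps, and a short exact sequence of complexes gives a long exact sequence.
\end{enumerate}
Other conventions change the product of homogeneous elements by a sign. This does not change which graded subspaces are submodules.

For a complex $F$ let $F_{<n}$ be the subcomplex formed by the terms in degrees $<n$, and put $F_{\ge n}=F/F_{<n}$ and $F_{[n,m)}=F_{<m}/F_{<n}$. A complex $F$ of free modules is \emph{minimal} if $\partial F\subseteq\mathfrak mF$.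

\subsection*{The submodules $U_{<n}(M)$}
Let $F$ be the minimal free resolution of $M$. Define
\[
U_{<n}(M)=\operatorname{image}\bigl(\operatorname{Ext}_R(k,F_{<n})\to\operatorname{Ext}_R(k,M)\bigr),
\]
where the map is induced by $F_{<n}\hookrightarrow F\to M$. These are $\mathcal E_R$-submodules, and $0=U_{<0}(M)\subseteq U_{<1}(M)\subseteq\cdots$. Minimality enters through the next lemma: the connecting maps between truncations of $F$ vanish.

\begin{lemma}\label{lem:surj}
Let $F$ be a minimal complex of finitely generated free $R$-modules concentrated in degrees $\ge0$, and let $n<m$. Then the sequence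
\[
\operatorname{Ext}_R(k,F_{<n})\to\operatorname{Ext}_R(k,F_{<m})\to\operatorname{Ext}_R(k,F_{[n,m)})\to0
\]
is exact.
\end{lemma}

\begin{proof}
Exactness in the middle is part of the long exact sequence. For surjectivity, let $I$ be an injective resolution of $R$ and let $X$ be a bounded minimal complex of finitely generated free modules. Then $I\otimes_RX$ is a complex of injective modules that vanishes in high degrees, and $X\to I\otimes_RX$ is a quasi-isomorphism. Therefore $\operatorname{Ext}_R(k,X)$ is the homology of
\[
\operatorname{Hom}_R(k,I\otimes_RX)\cong\operatorname{Hom}_R(k,I)\otimes_RX\cong\operatorname{Hom}_R(k,I)\otimes_k(k\otimes_RX).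
\]
The differential of $k\otimes_RX$ is zero, so $\operatorname{Ext}_R(k,X)\cong\operatorname{E}(R)\otimes_k(k\otimes_RX)$, naturally for chain maps of such complexes. The map in question becomes the projection $\operatorname{E}(R)\otimes_k(k\otimes_RF_{<m})\to\operatorname{E}(R)\otimes_k(k\otimes_RF_{[n,m)})$.
\end{proof}

The isomorphism in this proof is one of graded vector spaces; we do not claim that it respects the action of $\mathcal E_R$.

\begin{proposition}\label{prop:filtration}
We have $U(M)=\bigcup_nU_{<n}(M)$, and
\[
U(\Omega^nM)^{j+n}\cong U(M)^j/U_{<n}(M)^j\qquad\text{for all $j$ and all $n\ge0$.}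
\]
In particular, $U(\Omega^nM)=0$ if and only if $U_{<n}(M)=U(M)$.
\end{proposition}

\begin{proof}
The complex $\operatorname{Hom}_R(k,I)\otimes_RF$ is the union of the subcomplexes $\operatorname{Hom}_R(k,I)\otimes_RF_{<n}\cong\operatorname{Hom}_R(k,I\otimes_RF_{<n})$, so every homology class comes from one of them. The complex $I\otimes_RF_{<n}$ is an injective resolution of $F_{<n}$, and the composite $F_{<n}\to I\otimes_RF_{<n}\to I\otimes_RF\to J$ is homotopic to $F_{<n}\to F\to M\to J$. Hence $\operatorname{Hom}_R(k,I\otimes_RF_{<n})\to\operatorname{Hom}_R(k,J)$ computes the map that defines $U_{<n}(M)$. This proves the first claim.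

Up to the sign of the differential, $\Sigma^{-n}F_{\ge n}$ is the minimal free resolution of $\Omega^nM$. The exact sequence $0\to F_{<n}\to F\to F_{\ge n}\to0$ thus gives a map
\[
\delta_n\colon\operatorname{Ext}^j_R(k,M)\to\operatorname{Ext}^j_R(k,F_{\ge n})=\operatorname{Ext}^{j+n}_R(k,\Omega^nM)
\]
with kernel $U_{<n}(M)^j$. By the first claim applied to $\Omega^nM$, the space $U(\Omega^nM)$ is the union over $m>n$ of the images of $\operatorname{Ext}_R(k,F_{[n,m)})$ in $\operatorname{Ext}_R(k,F_{\ge n})$. In the commutative square
\[
\begin{array}{ccc}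
\operatorname{Ext}_R(k,F_{<m})&\longrightarrow&\operatorname{Ext}_R(k,F_{[n,m)})\\[2pt]
\big\downarrow&&\big\downarrow\\[2pt]
\operatorname{Ext}_R(k,F)&\overset{\delta_n}{\longrightarrow}&\operatorname{Ext}_R(k,F_{\ge n})
\end{array}
\]
the top map is surjective by Lemma~\ref{lem:surj}, so the image of the right map is $\delta_n(U_{<m}(M))$. Taking the union over $m$ gives $U(\Omega^nM)=\delta_n(U(M))\cong U(M)/U_{<n}(M)$.
\end{proof}

\begin{remark}\label{rem:perfect}
A class $k\to\Sigma^jM$ lies in $U(M)$ if and only if it factors through $\Sigma^jX\to\Sigma^jM$ for a bounded complex $X$ of finitely generated free modules. One direction is the proposition, with $X=F_{<n}$. Conversely, by (D1) a morphism $X\to M\simeq F$ is represented by a chain map $X\to F$, which lands in $F_{<n}$ as soon as $X_i=0$ for $i\ge n$.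
\end{remark}

To control $U_{<n}(M)$ from above we need generators. If $b$ is a basis element of $F_i$ and $\gamma\in\operatorname{E}(R)$ has degree $l$, let $\gamma b\in\operatorname{Ext}_R^{l-i}(k,\Sigma^iF_i)$ be the image of $\gamma$ under the inclusion $\Sigma^iR\cong\Sigma^iRb\subseteq\Sigma^iF_i$. By Lemma~\ref{lem:surj} it lifts to an element of degree $l-i$ in $\operatorname{Ext}_R(k,F_{<i+1})$.

\begin{corollary}\label{cor:generators}
Fix a set of homogeneous generators $\gamma$ of the $\mathcal E_R$-module $\operatorname{E}(R)$ and a basis of each $F_i$. For each generator $\gamma$, each $i\ge0$, and each basis element $b$ of $F_i$, choose any lift $z_{\gamma,b}\in\operatorname{Ext}_R(k,F_{<i+1})$ of $\gamma b$. Then $U_{<n}(M)$ is generated over $\mathcal E_R$ by the images of the $z_{\gamma,b}$ with $i<n$.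
\end{corollary}

\begin{proof}
The $\mathcal E_R$-module $\operatorname{Ext}_R(k,\Sigma^iF_i)$ is a direct sum of shifted copies of $\operatorname{E}(R)$, one for each $b$, so it is generated by the $\gamma b$. By Lemma~\ref{lem:surj} with $(n,m)=(i,i+1)$, the module $\operatorname{Ext}_R(k,F_{<i+1})$ is generated by the image of $\operatorname{Ext}_R(k,F_{<i})$ and the $z_{\gamma,b}$ with $b\in F_i$. Induct on $i$ and map to $\operatorname{E}(M)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
(1) Replacing the generators by their homogeneous components, we may take them homogeneous of degree at most $r$. For $b\in F_i$ with $i>r$ choose $z_{\gamma,b}$ homogeneous; its degree is at most $r-i<0$, so its image lies in $\operatorname{Ext}_R^{<0}(k,M)=0$. By Corollary~\ref{cor:generators}, $U_{<n}(M)=U_{<r+1}(M)$ for all $n>r$. Hence $U_{<n}(M)=U(M)$ for $n>r$, and Proposition~\ref{prop:filtration} applies.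

(2) Finitely many generators of $U(M)$ lie in one member of the chain $U_{<n}(M)$, which then equals $U(M)$. Apply Proposition~\ref{prop:filtration}.

If $R$ is Gorenstein, then $\operatorname{E}(R)$ is one-dimensional and concentrated in degree $\dim R$, so (1) applies with $r=\dim R$. For sharpness let $M$ be the quotient of $R$ by a maximal regular sequence, which has length $\dim R$. Its minimal resolution is the Koszul complex, so $\Omega^{\dim R}M\cong R$, and $U(R)\neq0$. Finally, if $\operatorname{E}(R)$ were finitely generated for the ring of Theorem~\ref{thm:main}, then (1) would contradict that theorem, whose proof does not use the present statement.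
\end{proof}

\section{Weights on the trivial extension}\label{sec:weights}

From now until the end of Section~\ref{sec:transfer}, $G,N,N',R,M$ are as in Theorem~\ref{thm:main}, and $\mathfrak m_G=(a,b,x,s,t)G$ is the maximal ideal of $G$. Put $N^1=\operatorname{span}(g,h)$.

The module $N$ is well defined. Each variable maps $N$ into $N^1$ and kills $N^1$, so every product of two variables acts as zero. The variables therefore act by commuting maps, and the defining relations of $G$, which have degree $2$, act as zero. In particular $\mathfrak m_G^2N=0$. The subspace $N'$ is a submodule because $\mathfrak m_GN\subseteq N^1\subseteq N'$. The ring $R$ is local with maximal ideal $\mathfrak m=\mathfrak m_G\oplus N$, and $\dim_kR=3\cdot2\cdot3+6=24$.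

By Theorem~\ref{thm:positive}, a counterexample needs a ring for which $\operatorname{E}(R)$ is not finitely generated, and we must be able to compute in it. A trivial extension achieves both: it carries a grading in which the top piece of $\operatorname{E}(R)$ is $\operatorname{Ext}_G(k,N)$, and $N$ is at our disposal.

Grade $R$ by \emph{weight}, with $R_{(0)}=G$ and $R_{(1)}=N$. We write $X_{(\ell)}$ for the weight $\ell$ component of a graded module or complex $X$, and give $k$ weight $0$. The ideal $xR+N'=xG\oplus(xN+N')$ is homogeneous, and $xN=kg\subseteq N'$. Hence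
\[
M_{(0)}=G/xG,\qquad M_{(1)}=N/N'\cong k,
\]
with $M_{(1)}$ spanned by the class of $d$. Let $\mu\colon N\to N/N'=k$ be the projection, so $\mu(d)=1$.

Since $\mathfrak m$ is homogeneous, a finitely generated graded module $X$ has a minimal generating set of homogeneous elements, namely a lift of a homogeneous basis of $X/\mathfrak mX$. So its minimal free resolution can be chosen graded, and if $X$ lives in weights $\ge0$ then so does the resolution. Let $K$ be the minimal graded resolution of $k$ over $R$, with $K_i=R\otimes_kW_i$ and $W_i=\bigoplus_{\ell\ge0}W_{i,\ell}$ finite-dimensional. Its weight $0$ part $K_{(0)}$, with terms $G\otimes_kW_{i,0}$, is a free resolution of $k$ over $G$. For a bounded complex $X$ of finitely generated graded modules, $\operatorname{Hom}_R(K,X)$ is the direct sum of the subcomplexes of maps that raise weight by $\ell$, so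
\[
\operatorname{Ext}_R(k,X)=\bigoplus_\ell\operatorname{Ext}_R(k,X)_{(\ell)}.
\]
Weight-preserving chain maps $X\to Y$ induce weight-preserving maps. Weights add under the action of $\mathcal E_R$, because a cocycle $K_j\to k$ of weight $\ell$ lifts to a chain map $K\to\Sigma^jK$ of weight $\ell$.

\begin{lemma}\label{lem:top}
Let $X$ be a bounded complex of finitely generated graded $R$-modules with $X_{(\ell)}=0$ for $\ell>1$. Then $\operatorname{Ext}_R(k,X)_{(\ell)}=0$ for $\ell>1$, and $\operatorname{Ext}_R(k,X)_{(1)}=\operatorname{Ext}_G(k,X_{(1)})$, naturally in $X$.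
\end{lemma}

\begin{proof}
An $R$-linear map $K_i\to X_j$ of weight $\ell$ is a family of $k$-linear maps $W_{i,\ell'}\to(X_j)_{(\ell'+\ell)}$ with $\ell'\ge0$. For $\ell>1$ all targets vanish. For $\ell=1$ only $\ell'=0$ contributes, so restriction to $K_{(0)}$ is an isomorphism of complexes $\operatorname{Hom}_R(K,X)_{(1)}\to\operatorname{Hom}_G(K_{(0)},X_{(1)})$.
\end{proof}

Thus $\operatorname{E}(R)_{(1)}=\operatorname{Ext}_G(k,N)$, and $\operatorname{E}(M)_{(1)}=\mathcal E$, where
\[
\mathcal E=\operatorname{Ext}_G(k,k).
\]
We follow the chain $U_{<n}(M)$ in weight $1$. Let $F$ be the minimal graded resolution of $M$ over $R$, with $F_i=R\otimes_kB_i$ and $F_0=R$. The weight $0$ part $L=F_{(0)}$ has terms $G\otimes_kB_{i,0}$. It is a free resolution of $M_{(0)}=G/xG$ over $G$, and it is minimal because $(\mathfrak mF)_{(0)}=\mathfrak m_GL$. Since $G$ is free over $k[x]/(x^2)$, we have $\operatorname{ann}_G(x)=xG$, so we may take $L_i=G$ for all $i\ge0$ with every differential equal to multiplication by $x$. The $R$-submodule of $F$ generated by $L$ is the subcomplex $R\otimes_GL$. It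 lives in weights $0$ and $1$, and the weight $1$ part of $R\otimes_GL_{<n}$ is
\[
N\otimes_GL_{<n}\colon\qquad 0\to N\xrightarrow{\,x\,}N\xrightarrow{\,x\,}\cdots\xrightarrow{\,x\,}N\to0,
\]
with $n$ copies of $N$ in degrees $n-1,\dots,0$. The weight $1$ part of the augmentation $R\otimes_GL_{<n}\to M$ sends $\nu\in N$ in degree $0$ to $\nu\cdot1_M$, that is, to $\mu(\nu)$. Define
\[
V_n=\operatorname{image}\bigl(\operatorname{Ext}_G(k,N\otimes_GL_{<n})\to\mathcal E\bigr),
\]
induced by the chain map that is $\mu$ in degree $0$ and zero elsewhere. Then $0=V_0\subseteq V_1\subseteq\cdots$, and Lemma~\ref{lem:top} gives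
\begin{equation}\label{eq:Vn}
V_n=\operatorname{image}\bigl(\operatorname{Ext}_R(k,R\otimes_GL_{<n})_{(1)}\to\operatorname{E}(M)_{(1)}\bigr)\subseteq U_{<n}(M)_{(1)}.
\end{equation}
The spaces $V_n$ are defined over $G$ alone, and they can be computed. Theorem~\ref{thm:main} rests on two statements.

\begin{proposition}\label{prop:strict}
For every $n\ge0$ the inclusion $V_n\subseteq V_{n+1}$ is strict in degree $n+1$.
\end{proposition}

\begin{proposition}\label{prop:weightone}
For every $n\ge0$ we have $U_{<n}(M)_{(1)}=V_n$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]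
The two propositions give
\begin{equation}\label{eq:strictU}
U_{<n}(M)\subsetneq U_{<n+1}(M)\subseteq U(M)\qquad\text{for all }n\ge0,
\end{equation}
and Proposition~\ref{prop:filtration} gives $U(\Omega^nM)\neq0$.
\end{proof}

The argument locates a nonzero class of $U(\Omega^nM)$ in degree $(n+1)+n=2n+1$. The degree $n+1$ in $U(M)$ grows with $n$, as it must, since the chain stops in each fixed degree.

\section{The Ext algebra of $G$}\label{sec:G}

In this section $A$ and $A'$ denote finite-dimensional local $k$-algebras with residue field $k$. Let $K$ be the minimal resolution of $k$ over $A$. If $Y$ is an $A$-module killed by $\mathfrak m_A$, then $\operatorname{Hom}_A(K,Y)$ has zero differential, so $\operatorname{Ext}^j_A(k,Y)=\operatorname{Hom}_A(K_j,Y)=\mathcal E_A^j\otimes_kY$ with $\mathcal E_A^j=\operatorname{Hom}_A(K_j,k)$.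

For explicit computations we multiply in $\mathcal E_A$ without signs. A \emph{lifting} of $\theta\colon K_j\to k$ is a family of maps $Z_m\colon K_{j+m}\to K_m$ $(m\ge0)$ such that $Z_0$ lifts $\theta$ along $K_0\to k$ and $\partial Z_{m+1}=Z_m\partial$. Extended by zero on $K_{<j}$, it is a map $Z$ with $\partial Z=Z\partial$. For $\theta'\in\mathcal E^m_A$ put $\theta'\theta=\theta'\circ Z_m$. The maps $(-1)^{jm}Z_m$ form a chain map $K\to\Sigma^jK$, so this product differs from the composition product by the sign $(-1)^{jm}$. It is independent of the lifting, and it is associative because a composite of liftings is a lifting.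

Fix elements $v\in\mathfrak m_A$, called variables, whose classes form a basis of $\mathfrak m_A/\mathfrak m_A^2$. Then $K_0=A$ and $K_1=\bigoplus_vAe_v$ with $\partial e_v=v$. Let $v^*\in\mathcal E_A^1$ be the basis dual to the $e_v$. The next lemma turns the multiplication table of a module with $\mathfrak m_A^2Y=0$ into a matrix of left multiplications in $\mathcal E_A$.

\begin{lemma}\label{lem:connecting}
Let $Y$ be an $A$-module with a submodule $Y^1$ such that $Y^1$ and $Y^0=Y/Y^1$ are killed by $\mathfrak m_A$. Let $f\colon K_j\to Y^0$ be $A$-linear and let $\tilde f\colon K_j\to Y$ lift $f$. Then $\tilde f\partial\colon K_{j+1}\to Y^1$ depends only on $f$. The resulting map $\mathcal E_A\otimes Y^0\to\mathcal E_A\otimes Y^1$, which is the connecting map of $0\to Y^1\to Y\to Y^0\to0$ up to sign, is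
\[
\theta\otimes\bar y\longmapsto\sum_vv^*\theta\otimes vy\qquad(y\in Y\text{ with class }\bar y\in Y^0).
\]
\end{lemma}

\begin{proof}
Two lifts differ by a map $K_j\to Y^1$, which vanishes on $\partial K_{j+1}\subseteq\mathfrak m_AK_j$. Let $Z$ be a lifting of $\theta$ and let $\epsilon\colon K_0\to Y$ send $1$ to $y$. Then $\epsilon Z_0$ lifts $\theta\otimes\bar y$, and $\epsilon Z_0\partial=\epsilon\partial Z_1$. The map $\epsilon\partial\colon K_1\to Y^1$ sends $e_v$ to $vy$, so it equals $\sum_vv^*\otimes vy$. Composing with $Z_1$ gives the formula.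
\end{proof}

We identify the socle $\operatorname{soc}(A)$ with $\operatorname{Hom}_A(k,A)=\operatorname{Ext}^0_A(k,A)$.

\begin{lemma}\label{lem:squarezero}
Suppose $\mathfrak m_A^2=0$ and $\mathfrak m_A\ne0$. Then $\mathcal E_A$ is the free associative $k$-algebra on the $v^*$, and $\operatorname{Ext}_A(k,A)=\operatorname{soc}(A)\cdot\mathcal E_A$ with $\operatorname{soc}(A)=\mathfrak m_A$.
\end{lemma}

\begin{proof}
The variables form a basis of $\mathfrak m_A$. Let $K_i$ be free with basis $e_w$, where $w=v_1\cdots v_i$ runs over the words of length $i$ in the variables, and put $\partial e_{v_1\cdots v_i}=v_1e_{v_2\cdots v_i}$. For $i\ge1$ the map $\partial$ kills $\mathfrak m_AK_i$ and sends the $k$-span of the $e_w$ bijectively onto $\mathfrak m_AK_{i-1}$. So its kernel is $\mathfrak m_AK_i$ and its image is $\mathfrak m_AK_{i-1}$, and $K$ is the minimal resolution of $k$.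

Let $w^*$ be the basis of $\mathcal E_A$ dual to the $e_w$. For a word $w$ of length $j$ define $Z_m(e_{w'w''})=\delta_{w'',w}\,e_{w'}$, where $w'$ has length $m$ and $w''$ has length $j$. The differential removes the first letter and $Z$ removes the last $j$ letters, so $\partial Z_{m+1}=Z_m\partial$, and $Z$ is a lifting of $w^*$. Hence $w_1^*w_2^*=(w_1w_2)^*$, and $\mathcal E_A$ is free on the $v^*$.

By Lemma~\ref{lem:connecting}, the connecting map of $0\to\mathfrak m_A\to A\to k\to0$ is $\theta\mapsto\sum_vv^*\theta\otimes v$. It is injective, since $v^*\theta=0$ forces $\theta=0$ in a free algebra. Therefore $\operatorname{Ext}_A(k,A)\to\operatorname{Ext}_A(k,k)$ is zero and $\operatorname{Ext}_A(k,\mathfrak m_A)=\mathcal E_A\otimes\mathfrak m_A$ maps onto $\operatorname{Ext}_A(k,A)$. The image of $\theta\otimes u$ is the composite $u\theta$ of $\theta$ with $u\colon k\to A$.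
\end{proof}

\begin{lemma}\label{lem:tensor}
Let $A''=A\otimes_kA'$.
\begin{enumerate}
\item[(1)] The algebra $\mathcal E_{A''}$ contains $\mathcal E_A$ and $\mathcal E_{A'}$ as subalgebras, multiplication $\mathcal E_A\otimes_k\mathcal E_{A'}\to\mathcal E_{A''}$ is bijective, and $\theta'\theta=(-1)^{jl}\theta\theta'$ for $\theta\in\mathcal E_A^j$ and $\theta'\in\mathcal E^l_{A'}$.
\item[(2)] We have $\operatorname{soc}(A'')=\operatorname{soc}(A)\otimes\operatorname{soc}(A')$. If $\operatorname{Ext}_A(k,A)=\operatorname{soc}(A)\cdot\mathcal E_A$ and the same holds for $A'$, then it holds for $A''$.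
\end{enumerate}
\end{lemma}

\begin{proof}
Recall the K\"unneth formula over a field: the homology of a tensor product of complexes of vector spaces is the tensor product of the homologies, and it is spanned by the classes of tensor products of cycles. Let $K,K'$ be the minimal resolutions of $k$ over $A,A'$. Then $K''=K\otimes_kK'$, with $\partial(f\otimes f')=\partial f\otimes f'+(-1)^{|f|}f\otimes\partial f'$, is the minimal resolution of $k$ over $A''$, and $\mathcal E_{A''}=\operatorname{Hom}_{A''}(K'',k)=\mathcal E_A\otimes\mathcal E_{A'}$ as vector spaces, where $(\theta\otimes\theta')(f\otimes f')=\theta(f)\theta'(f')$.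

(1) Let $Z,Z'$ be liftings of $\theta,\theta'$. Put $\Phi(f\otimes f')=(-1)^{j|f'|}Zf\otimes f'$ and $\Psi(f\otimes f')=f\otimes Z'f'$. Both $\partial\Phi$ and $\Phi\partial$ send $f\otimes f'$ to
\[
(-1)^{j|f'|}\bigl(\partial Zf\otimes f'+(-1)^{|f|-j}Zf\otimes\partial f'\bigr),
\]
and both $\partial\Psi$ and $\Psi\partial$ send it to $\partial f\otimes Z'f'+(-1)^{|f|}f\otimes\partial Z'f'$. So $\Phi$ is a lifting of $\theta\otimes1$ and $\Psi$ is a lifting of $1\otimes\theta'$. For any $\theta_1\in\mathcal E_A$ and $\theta_1'\in\mathcal E^{l_1}_{A'}$ we read off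
\[
(\theta_1\otimes\theta_1')(1\otimes\theta')=\theta_1\otimes\theta_1'\theta',\qquad
(\theta_1\otimes\theta_1')(\theta\otimes1)=(-1)^{jl_1}\theta_1\theta\otimes\theta_1'.
\]
These two formulas contain all the claims.

(2) Give $\operatorname{Hom}_A(K,A)$ the differential $\phi\mapsto\phi\partial$, and likewise for $A'$ and $A''$; this sign choice does not change cocycles or coboundaries. With $(\phi\otimes\phi')(f\otimes f')=\phi(f)\otimes\phi'(f')$ we have $(\phi\otimes\phi')\partial=\phi\partial\otimes\phi'+(-1)^{|\phi|}\phi\otimes\phi'\partial$. As all $K_i,K'_i$ are finitely generated and free, $\operatorname{Hom}_{A''}(K'',A'')$ is the tensor product of the complexes $\operatorname{Hom}_A(K,A)$ and $\operatorname{Hom}_{A'}(K',A')$. The K\"unneth formula in degree $0$ gives the socle. Under the hypothesis, $\operatorname{Ext}_{A''}(k,A'')$ is spanned by the classes of the cocycles $u\theta\otimes u'\theta'=(u\otimes u')\circ(\theta\otimes\theta')$ with $u\in\operatorname{soc}(A)$ and $u'\in\operatorname{soc}(A')$.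
\end{proof}

Let $\alpha,\beta,\xi,\sigma,\tau\in\mathcal E^1$ be the basis dual to the variables $a,b,x,s,t$ of $G$. Apply Lemma~\ref{lem:squarezero} to the three factors of $G$ and Lemma~\ref{lem:tensor} twice.

\begin{corollary}\label{cor:G}
\begin{enumerate}
\item[(1)] The algebra $\mathcal E$ has as $k$-basis the monomials $u\xi^iw$, where $u$ is a word in $\alpha,\beta$, $i\ge0$, and $w$ is a word in $\sigma,\tau$. Words in $\alpha,\beta$ multiply by concatenation, and so do words in $\sigma,\tau$. Two generators from different groups among $\{\alpha,\beta\}$, $\{\xi\}$, $\{\sigma,\tau\}$ anticommute.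
\item[(2)] We have $\operatorname{Ext}_G(k,G)=\operatorname{soc}(G)\cdot\mathcal E$ and $\operatorname{soc}(G)=(a,b)\otimes(x)\otimes(s,t)\subseteq\mathfrak m_G^3\cap xG$.
\end{enumerate}
\end{corollary}

\begin{example}\label{ex:squarezero}
Let $A$ be as in Lemma~\ref{lem:squarezero}, or let $A=G$. Then $\operatorname{Ext}_A(k,A)$ is generated in degree $0$, so Theorem~\ref{thm:positive}(1) gives $U(\Omega^nY)=0$ for all $n\ge1$ and all finitely generated $A$-modules $Y$. A large noncommutative Ext algebra is thus not enough for a counterexample; the module $N$ is needed.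
\end{example}

\section{The chain $V_n$}\label{sec:system}

In this section $K$ is the minimal resolution of $k$ over $G$.

\subsection*{A system of linear equations}
Let $N^0=N/N^1$, with basis the classes of $p,q,c,d$. Since $N^0$ and $N^1$ are killed by $\mathfrak m_G$, their Ext modules are known, and Lemma~\ref{lem:connecting} describes how they are glued. This turns the computation of $V_n$ into linear algebra over $\mathcal E$.

\begin{lemma}\label{lem:system}
Let $n\ge1$ and $\delta\in\mathbb Z$, and fix arbitrary signs $\epsilon_0,\dots,\epsilon_{n-1}\in\{\pm1\}$. Then the degree $\delta$ part $V_n^\delta$ is the set of all $D_0$ for which there exist $P_i,Q_i,C_i,D_i\in\mathcal E^{\delta+i}$ $(0\le i<n)$ such that, with $C_n=0$,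
\begin{align*}
(h_i)&\qquad \alpha P_i+\beta Q_i+\tau C_i+\sigma D_i=0,\\
(g_i)&\qquad \tau Q_i+\xi C_i=\epsilon_iC_{i+1}
\end{align*}
for all $0\le i<n$.
\end{lemma}

\begin{proof}
The set does not depend on the signs. Indeed, given a solution for signs $\epsilon_i$, multiply $P_i,Q_i,C_i,D_i$ by $\omega_i$, where $\omega_0=1$ and $\omega_{i+1}=\omega_i\epsilon_i\epsilon_i'$; this is a solution for signs $\epsilon'_i$ with the same $D_0$. So take $\epsilon_i=(-1)^\delta$.

Put $X=N\otimes_GL_{<n}$, $X'=N^1\otimes_GL_{<n}$ and $X''=N^0\otimes_GL_{<n}$, so that $0\to X'\to X\to X''\to0$ is exact. The complexes $X'$ and $X''$ are killed by $\mathfrak m_G$ and have zero differential, so $\operatorname{Hom}_G(K,X')$ and $\operatorname{Hom}_G(K,X'')$ have zero differential and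
\[
\operatorname{Ext}^\delta_G(k,X'')=\bigoplus_{i<n}\mathcal E^{\delta+i}\otimes N^0,\qquad
\operatorname{Ext}^{\delta+1}_G(k,X')=\bigoplus_{i<n}\mathcal E^{\delta+1+i}\otimes N^1 .
\]
Write an element of the first space as $z=(z_i)$ with $z_i=P_i\otimes p+Q_i\otimes q+C_i\otimes c+D_i\otimes d$. The map $X\to k$ factors through $X''$, because $\mu(N^1)=0$, and the induced map sends $z$ to $D_0$. The image of $\operatorname{Ext}^\delta_G(k,X)$ in $\operatorname{Ext}^\delta_G(k,X'')$ is the kernel of the connecting map. To compute the latter, lift each $z_i\colon K_{\delta+i}\to N^0$ to $\tilde z_i\colon K_{\delta+i}\to N$ and apply the differential $f\mapsto\partial f-(-1)^\delta f\partial$ of $\operatorname{Hom}_G(K,X)$. The component $K_{\delta+1+i}\to X_i$ of the result is $x\tilde z_{i+1}-(-1)^\delta\tilde z_i\partial$, with $\tilde z_n=0$. Multiplication by $x$ sends $c$ to $g$ and kills the other basis elements, so $x\tilde z_{i+1}=C_{i+1}\otimes g$. By Lemma~\ref{lem:connecting} and the multiplication table of $N$,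
\[
\tilde z_i\partial=(\alpha P_i+\beta Q_i+\tau C_i+\sigma D_i)\otimes h+(\tau Q_i+\xi C_i)\otimes g .
\]
The component vanishes if and only if $(h_i)$ and $(g_i)$ hold.
\end{proof}

The equations $(g_i)$ are the only link between different indices, and the link is the relation $xc=g$. If $x$ acted as zero on $N$, the complex $N\otimes_GL_{<n}$ would be a direct sum of shifts of $N$, and $V_n=V_1$ for all $n\ge1$. The same relation produces the term $\xi C_i$, which we suppress by working modulo $\xi$. By Corollary~\ref{cor:G}, $\xi\mathcal E=\mathcal E\xi$ is the span of the monomials that contain $\xi$. It is a two-sided ideal, and $\bar{\mathcal E}=\mathcal E/\xi\mathcal E$ has basis the monomials $uw$. Bars denote images in $\bar{\mathcal E}$. For a word $u$ of length $|u|$,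
\begin{equation}\label{eq:move}
\tau\cdot uw=(-1)^{|u|}u\tau w,\qquad \sigma\cdot uw=(-1)^{|u|}u\sigma w .
\end{equation}

\subsection*{The first two steps}
For $n=1$ the system is $\alpha P_0+\beta Q_0+\tau C_0+\sigma D_0=0$ and $\tau Q_0+\xi C_0=0$. Since $\alpha\sigma+\sigma\alpha=0$, the choice $P_0=\sigma$, $D_0=\alpha$, $Q_0=C_0=0$ is a solution. So $\alpha\in V_1$, while $V_0=0$.

Next, $\beta\alpha\notin\bar V_1$. Modulo $\xi$ the second equation is $\tau\bar Q_0=0$, and \eqref{eq:move} shows that left multiplication by $\tau$ is injective, so $\bar Q_0=0$. If $\bar D_0=\beta\alpha$, the first equation reads $\alpha\bar P_0+\tau\bar C_0+\beta\alpha\sigma=0$. The monomial $\beta\alpha\sigma$ does not occur in $\alpha\bar P_0$, where every $u$ begins with $\alpha$, nor in $\tau\bar C_0$, where every $w$ begins with $\tau$. This is a contradiction.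

For $n=2$ there is room for $\bar Q_0\neq0$. Take $D_0=\beta\alpha$ and $\epsilon_0=1$. Since $\sigma\beta\alpha=-\beta\sigma\alpha$, equation $(h_0)$ holds with $Q_0=\sigma\alpha$ and $P_0=C_0=0$. Then $(g_0)$ forces $C_1=\tau\sigma\alpha$. Equation $(g_1)$ requires $\tau Q_1=-\xi\tau\sigma\alpha=\tau\xi\sigma\alpha$, so $Q_1=\xi\sigma\alpha$. It remains to cancel
\[
\beta Q_1+\tau C_1=\beta\xi\sigma\alpha+\tau^2\sigma\alpha=\sigma\cdot\beta\xi\alpha-\alpha\cdot\tau^2\sigma
\]
in $(h_1)$, which is done by $D_1=-\beta\xi\alpha$ and $P_1=\tau^2\sigma$. Hence $\beta\alpha\in V_2$, and $V_1\subsetneq V_2$.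

The pattern for $D_0=\beta^m\alpha$ is visible modulo $\xi$ and up to signs. Equation $(h_0)$ is solved by $Q_0=\sigma\beta^{m-1}\alpha$, and $(g_0)$ passes $C_1=\tau\sigma\beta^{m-1}\alpha$ to the next index. There the term $\tau C_1=\tau^2\sigma\beta^{m-1}\alpha$ cannot be absorbed into $\sigma D_1$, because $\tau^2\sigma$ does not begin with $\sigma$. For $m\ge2$ it cannot be absorbed into $\alpha P_1$ either, and we absorb it into $\beta Q_1$ with $Q_1=\tau^2\sigma\beta^{m-2}\alpha$. Continuing, $C_i=\tau^{2i-1}\sigma\beta^{m-i}\alpha$. Each index strips off one $\beta$. At index $m$ the letter $\alpha$ is exposed, the term $\tau C_m=\tau^{2m}\sigma\alpha$ is absorbed into $\alpha P_m$, and the process stops. So $\beta^m\alpha$ uses the indices $0,\dots,m$. The next two lemmas show that fewer indices do not suffice, and that the terms with $\xi$ can be repaired.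

\subsection*{The upper bound}
For $j\ge0$ let $\mathcal J_j=\sum_{m<j}\beta^m\alpha\bar{\mathcal E}$, so $\mathcal J_0=0$. This right ideal is spanned by the monomials $uw$ in which $u$ begins with $\beta^m\alpha$ for some $m<j$. Note that $\beta\mathcal J_j\subseteq\mathcal J_{j+1}$, and that $\alpha\bar{\mathcal E}=\mathcal J_1\subseteq\mathcal J_j$ for $j\ge1$.

\begin{lemma}\label{lem:upper}
We have $\bar V_n\subseteq\mathcal J_n$ for all $n\ge0$.
\end{lemma}

\begin{proof}
We first show that for $y,z\in\bar{\mathcal E}$ and $j\ge0$,
\begin{equation}\label{eq:cancel}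
\tau y+\sigma z\in\mathcal J_j\quad\Longrightarrow\quad y,z\in\mathcal J_j .
\end{equation}
Whether a monomial $uw$ lies in $\mathcal J_j$ depends only on $u$. By \eqref{eq:move}, left multiplication by $\tau$ or $\sigma$ does not change $u$, and the monomials $u\tau w$ and $u'\sigma w'$ are pairwise distinct. So a monomial $uw\notin\mathcal J_j$ with nonzero coefficient in $y$ or in $z$ gives a monomial $u\tau w$ or $u\sigma w$ outside $\mathcal J_j$ with nonzero coefficient in $\tau y+\sigma z$. This proves \eqref{eq:cancel}.

The case $n=0$ is trivial. Let $n\ge1$ and take a solution of the system. Modulo $\xi$, equation $(g_i)$ reads $\tau\bar Q_i=\pm\bar C_{i+1}$. We claim that $\bar Q_i\in\mathcal J_{n-1-i}$ for $0\le i\le n-1$, and argue by descending induction. For $i=n-1$ we have $\tau\bar Q_{n-1}=0$, so $\bar Q_{n-1}=0$ by \eqref{eq:cancel} with $j=0$. Suppose that the claim holds for an index $i$. Then $\beta\bar Q_i\in\mathcal J_{n-i}$, and $\alpha\bar P_i\in\mathcal J_{n-i}$ since $n-i\ge1$. Equation $(h_i)$ gives $\tau\bar C_i+\sigma\bar D_i\in\mathcal J_{n-i}$, so $\bar C_i,\bar D_i\in\mathcal J_{n-i}$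 by \eqref{eq:cancel}. If $i\ge1$, then $\tau\bar Q_{i-1}=\pm\bar C_i\in\mathcal J_{n-i}$, and \eqref{eq:cancel} gives $\bar Q_{i-1}\in\mathcal J_{n-i}$, which is the claim for $i-1$. When the induction reaches $i=0$, it gives $\bar D_0\in\mathcal J_n$.
\end{proof}

\subsection*{The lower bound}
To solve the system exactly we treat the index shift in $(g_i)$ as part of $\xi$. The two terms $\xi C_i$ and $\mp C_{i+1}$ combine into one operator $\Xi$ that anticommutes with the other four generators, just as $\xi$ does. The chain found above then becomes a finite geometric series.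

\begin{lemma}\label{lem:lower}
For all $m\ge0$ there is an element of $V_{m+1}^{m+1}$ whose image in $\bar{\mathcal E}$ is $\beta^m\alpha$.
\end{lemma}

\begin{proof}
Put $n=m+1$. Let $\mathcal E$ act by componentwise left multiplication on sequences $\mathbf y=(y_0,\dots,y_m)$ of elements of $\mathcal E$. Let $\pi\colon\mathcal E\to\mathcal E$ be the linear map with $\pi(\lambda)=(-1)^{|\lambda|}\lambda$ for homogeneous $\lambda$. Define operators on sequences by
\[
(S\mathbf y)_i=\pi(y_{i+1})\quad(y_{m+1}=0),\qquad\Xi=\xi+S .
\]
For $\lambda\in\mathcal E^1$ we have $\pi(\lambda y)=-\lambda\pi(y)$, so $S$ anticommutes with $\lambda$. Hence $\Xi$ anticommutes with $\alpha,\beta,\sigma,\tau$, and $\beta\Xi$ commutes with $\sigma$ and with $\tau$.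

Call $\mathbf y$ \emph{of level $\delta$} if $y_i\in\mathcal E^{\delta+i}$ for all $i$. Each of $\alpha,\beta,\sigma,\tau,\xi,S,\Xi$ raises the level by $1$. For sequences $\mathbf P,\mathbf Q,\mathbf C,\mathbf D$ of level $\delta$, the equations
\begin{equation}\label{eq:compact}
\alpha\mathbf P+\beta\mathbf Q+\tau\mathbf C+\sigma\mathbf D=0,\qquad\tau\mathbf Q+\Xi\mathbf C=0
\end{equation}
are the system of Lemma~\ref{lem:system}: the second reads $\tau Q_i+\xi C_i=-\pi(C_{i+1})=(-1)^{\delta+i}C_{i+1}$.

For any $\mathbf y$, the pair $\mathbf Q=\Xi\mathbf y$, $\mathbf C=\tau\mathbf y$ solves the second equation, because $\tau\Xi+\Xi\tau=0$. The first then asks that $(\beta\Xi+\tau^2)\mathbf y$ have the form $-\alpha\mathbf P-\sigma\mathbf D$. Let $\mathbf e=(0,\dots,0,1)$, which has level $-m$, and put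
\[
\mathbf y=\sum_{l=0}^{m-1}(\beta\Xi)^l(-\tau^2)^{m-1-l}\sigma\alpha\,\mathbf e,\qquad
\mathbf D=-(\beta\Xi)^m\alpha\,\mathbf e,\qquad
\mathbf P=(-1)^{m+1}\tau^{2m}\sigma\,\mathbf e .
\]
The operators $\beta\Xi$ and $-\tau^2$ commute, so the sum telescopes:
\[
(\beta\Xi+\tau^2)\mathbf y=(\beta\Xi)^m\sigma\alpha\,\mathbf e-(-\tau^2)^m\sigma\alpha\,\mathbf e
=\sigma(\beta\Xi)^m\alpha\,\mathbf e+(-1)^m\alpha\tau^{2m}\sigma\,\mathbf e=-\sigma\mathbf D-\alpha\mathbf P .
\]
In the second equality we used that $\sigma$ commutes with $\beta\Xi$, and that $\tau^{2m}\sigma\alpha=-\alpha\tau^{2m}\sigma$. Each summand of $\mathbf y$ is obtained from $\mathbf e$ by $2l+2(m-1-l)+2=2m$ level-raising operators. So each of $\mathbf P,\mathbf Q,\mathbf C,\mathbf D$ is obtained by $2m+1$ of them and has level $m+1$. Thus \eqref{eq:compact} holds with $\delta=m+1$, and $D_0\in V_{m+1}^{m+1}$.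

Since $\Xi$ anticommutes with $\beta$ and $\alpha$, we have $\mathbf D=\pm\beta^m\alpha\,\Xi^m\mathbf e$. Expand $\Xi^m=(\xi+S)^m$. Both $S$ and $\xi$ preserve the sequences with entries in $\xi\mathcal E$, and $\xi$ maps every sequence to such a sequence, so each term other than $S^m$ yields entries in $\xi\mathcal E$. As $(S^m\mathbf e)_0=1$, we get $\bar D_0=\pm\beta^m\alpha$.
\end{proof}

For $m=1$ the formulas give $\mathbf y=(0,\sigma\alpha)$ and return the solution found by hand.

\begin{proof}[Proof of Proposition~\ref{prop:strict}]
By Lemma~\ref{lem:lower}, some element of $V_{n+1}^{n+1}$ has image $\beta^n\alpha$. The monomial $\beta^n\alpha$ does not begin with $\beta^m\alpha$ for any $m<n$, so it is not in $\mathcal J_n$. By Lemma~\ref{lem:upper} the element is not in $V_n$.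
\end{proof}

\begin{remark}\label{rem:free}
Both free pairs of generators are needed for this argument. For every homogeneous $\lambda$, the choice $P_0=\sigma\lambda$, $D_0=\alpha\lambda$ shows $\alpha\mathcal E\subseteq V_1$; if $\alpha$ and $\beta$ anticommuted, all $\beta^m\alpha$ would lie in $\alpha\mathcal E$. If instead $\sigma$ and $\tau$ anticommuted, then $D_0=\beta\lambda$, $Q_0=\sigma\lambda$, $C_1=\tau\sigma\lambda$, $Q_1=\xi\sigma\lambda$, $D_1=-\beta\xi\lambda-\tau^2\lambda$, $P_0=P_1=C_0=0$ would solve the system for $n=2$, so all $\beta^m\alpha$ would be reached with two indices.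
\end{remark}

\section{The weight one part of $U_{<n}(M)$}\label{sec:transfer}

The inclusion $V_n\subseteq U_{<n}(M)_{(1)}$ is \eqref{eq:Vn}. The difficulty lies in the reverse inclusion. The resolution $F$ is larger than $R\otimes_GL$, and $\operatorname{E}(R)$ can have elements of weight $\le0$. An element $\gamma\in\operatorname{E}(R)$ of weight $1-\ell$ and a basis element $b$ of weight $\ell\ge1$ could produce a class of weight $1$ in $U_{<n}(M)$ that is not seen by $L$. We exclude this by showing that $\operatorname{E}(R)$ is generated by its weight $1$ part and by $\operatorname{soc}(G)$, which contributes nothing.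

The outer terms of $0\to N\to R\to G\to0$ are modules over $G=R/N$, so we compare Ext over $R$ with Ext over $G$. Restriction along $R\to G$ is a functor $\mathsf D(G)\to\mathsf D(R)$. It gives maps $\operatorname{Ext}_G(k,Y)\to\operatorname{Ext}_R(k,Y)$ that respect composition. Let $K$ again be the minimal graded resolution of $k$ over $R$, and let $\bar K=G\otimes_RK=K/NK$. As a complex of $G$-modules, $\bar K=\bigoplus_{\ell\ge0}\bar K_{(\ell)}$, where $\bar K_{(\ell)}$ has terms $G\otimes_kW_{i,\ell}$, and $\bar K_{(0)}=K_{(0)}$.

\begin{lemma}\label{lem:change}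
Let $Y$ be a $G$-module, viewed as an $R$-module via $R\to G$. Then $\operatorname{Ext}_R(k,Y)$ is generated as a right $\mathcal E_R$-module by the image of $\operatorname{Ext}_G(k,Y)$.
\end{lemma}

\begin{proof}
\emph{Claim: each $\bar K_{(\ell)}$ is isomorphic in $\mathsf D(G)$ to a complex $H_\ell$ of $k$-vector spaces with zero differential.} For $\ell=0$ we have $\bar K_{(0)}\simeq k$. Let $\ell\ge1$. Since $K$ is free, $0\to N\otimes_RK\to K\to\bar K\to0$ is exact. Since $N^2=0$, we have $N\otimes_RK=N\otimes_G\bar K$. The weight $\ell$ part is an exact sequence of complexes of $G$-modules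
\[
0\to N\otimes_G\bar K_{(\ell-1)}\to K_{(\ell)}\to\bar K_{(\ell)}\to0 .
\]
The middle term is acyclic, because the homology $k$ of $K$ has weight $0$. Hence $\bar K_{(\ell)}\cong\Sigma(N\otimes_G\bar K_{(\ell-1)})$ in $\mathsf D(G)$. Let $F^N$ be the minimal $G$-free resolution of $N$. By (D1), used first for $\bar K_{(\ell-1)}$ and then for $F^N$, and by induction,
\[
N\otimes_G\bar K_{(\ell-1)}\simeq F^N\otimes_G\bar K_{(\ell-1)}\simeq F^N\otimes_GH_{\ell-1}=(F^N\otimes_Gk)\otimes_kH_{\ell-1}.
\]
The last complex is killed by $\mathfrak m_G$ and has zero differential. This proves the claim. The term $H_{\ell,j}$ of $H_\ell$ in degree $j$ is isomorphic to the homology of $\bar K_{(\ell)}$ in degree $j$, so it is finite-dimensional, and zero for $j<0$.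

A class in $\operatorname{Ext}^i_R(k,Y)$ is represented by a cocycle in $\operatorname{Hom}_R(K_i,Y)=\operatorname{Hom}_G(\bar K_i,Y)$. Only finitely many $W_{i,\ell}$ are nonzero, so the class is a finite sum of composites $K\to\bar K\to\bar K_{(\ell)}\xrightarrow{\,\phi\,}\Sigma^iY$ with $\phi$ a chain map over $G$. By the claim,
\[
\operatorname{Hom}_{\mathsf D(G)}(\bar K_{(\ell)},\Sigma^iY)\cong\prod_{j\ge0}\operatorname{Hom}_k\bigl(H_{\ell,j},\operatorname{Ext}_G^{i-j}(k,Y)\bigr),
\]
and only the factors with $j\le i$ are nonzero. Choosing bases of these finitely many $H_{\ell,j}$ writes $\phi$ in $\mathsf D(G)$ as a finite sum of composites $\bar K_{(\ell)}\to\Sigma^jk\xrightarrow{\,\zeta\,}\Sigma^iY$ with $\zeta\in\operatorname{Ext}^{i-j}_G(k,Y)$. Restrict to $\mathsf D(R)$. The composite $K\to\bar K_{(\ell)}\to\Sigma^jk$ is a class $\theta\in\mathcal E_R^j$, and the whole composite is the image of $\zeta$ times $\theta$.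
\end{proof}

\begin{lemma}\label{lem:ER}
We have $\operatorname{soc}(G)\subseteq\operatorname{soc}(R)=\operatorname{Ext}^0_R(k,R)$, and
\[
\operatorname{E}(R)=\operatorname{E}(R)_{(1)}\cdot\mathcal E_R+\operatorname{soc}(G)\cdot\mathcal E_R .
\]
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:G}(2), $\operatorname{soc}(G)\subseteq\mathfrak m_G^3$ kills $N$, so it is killed by $\mathfrak m=\mathfrak m_G\oplus N$. Consider the exact sequence of $\mathcal E_R$-modules
\[
\operatorname{Ext}_R(k,N)\to\operatorname{Ext}_R(k,R)\to\operatorname{Ext}_R(k,G).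
\]
By Lemma~\ref{lem:change} and Corollary~\ref{cor:G}(2), the right term is generated by $\operatorname{soc}(G)$, and these generators lift to $\operatorname{soc}(G)\subseteq\operatorname{soc}(R)$. By Lemma~\ref{lem:change}, the left term is generated by the image of $\operatorname{Ext}_G(k,N)$. The projection $K\to\bar K_{(0)}$ lifts the identity of $k$, so this image consists of the classes of composites $K\to\bar K_{(0)}\to\Sigma^iN$. They have weight $1$, since $\bar K_{(0)}$ has weight $0$ and $N$ has weight $1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:weightone}]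
Apply Corollary~\ref{cor:generators} with homogeneous bases of the $B_i$ and with the generators of Lemma~\ref{lem:ER}: the elements $\gamma\in\operatorname{soc}(G)$, of degree $0$, and the elements $\gamma\in\operatorname{E}(R)_{(1)}$ that are homogeneous for the degree. The surjection of Lemma~\ref{lem:surj} preserves degree and weight, so the lifts $z_{\gamma,b}$ may be chosen homogeneous for both. Let $b\in B_i$ with $i<n$. We determine the image of $z_{\gamma,b}$ in $\operatorname{E}(M)$.
\begin{itemize}
\item Let $\gamma\in\operatorname{soc}(G)$ and $i\ge1$. The image lies in $\operatorname{Ext}^{-i}_R(k,M)=0$.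
\item Let $\gamma\in\operatorname{soc}(G)$ and $i=0$. Here $F_{<1}=R$, we may take $b=1$, and $z_{\gamma,b}=\gamma$. The image is $\gamma\cdot1_M\in\operatorname{Hom}_R(k,M)$, which is $0$ because $\operatorname{soc}(G)\subseteq xG$.
\item Let $\gamma\in\operatorname{E}(R)_{(1)}$ and let $b$ have weight $\ge1$. Then $z_{\gamma,b}$ has weight $\ge2$, and $\operatorname{E}(M)$ vanishes in these weights by Lemma~\ref{lem:top}.
\item Let $\gamma\in\operatorname{E}(R)_{(1)}$ and let $b$ have weight $0$. Then $b\in L_i$. Lemma~\ref{lem:surj} for the minimal complex $R\otimes_GL$ lifts $\gamma b$ to an element of $\operatorname{Ext}_R(k,R\otimes_GL_{<i+1})_{(1)}$, and we let $z_{\gamma,b}$ be its image in $\operatorname{Ext}_R(k,F_{<i+1})$. By \eqref{eq:Vn}, the image in $\operatorname{E}(M)$ lies in $V_{i+1}\subseteq V_n$.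
\end{itemize}
Together with \eqref{eq:Vn} this gives $U_{<n}(M)=V_n\cdot\mathcal E_R$. Since $V_n$ has weight $1$, the weight $1$ part of $V_n\cdot\mathcal E_R$ is $V_n\cdot(\mathcal E_R)_{(0)}$. This equals $V_n$, because $\operatorname{Ext}_R(k,R\otimes_GL_{<n})_{(1)}$ is stable under $(\mathcal E_R)_{(0)}$, and by \eqref{eq:Vn} so is its image $V_n$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Cohen--Macaulay rings of positive dimension}\label{sec:CM}

Adjoining power series variables shifts $\operatorname{Ext}(k,-)$ by the number of variables and changes nothing else, so the strict chain \eqref{eq:strictU} survives.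

\begin{proof}[Proof of Theorem~\ref{thm:CM}]
Let $R$, $M$ be as in Theorem~\ref{thm:main} and let $F$ be the minimal resolution of $M$. Put $R'=R[[y_1,\dots,y_e]]$ and $M'=M\otimes_RR'$, a cyclic $R'$-module. The ring $R'$ is local with residue field $k$. The sequence $y_1,\dots,y_e$ is regular with artinian quotient $R$, so $R'$ is Cohen--Macaulay of dimension $e$. Since $\dim_kR<\infty$, we have $R'=R\otimes_kk[[y_1,\dots,y_e]]$, which is free over $R$. Hence $F'=F\otimes_RR'$ is a free resolution of $M'$, and it is minimal since $\partial F'\subseteq\mathfrak mF'$.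

Let $X$ be a bounded complex of $R$-modules, let $X'=X\otimes_RR'$, and let $X'\to J$ be an injective resolution over $R'$ with $J_i=0$ for $i\gg0$. Then $\operatorname{Hom}_{R'}(R,J)$ is a complex of injective $R$-modules that vanishes in high degrees, and $\operatorname{Hom}_{R'}(k,J)=\operatorname{Hom}_R(k,\operatorname{Hom}_{R'}(R,J))$. By (D1),
\[
\operatorname{Ext}_{R'}(k,X')=\operatorname{Ext}_R\bigl(k,\operatorname{Hom}_{R'}(R,J)\bigr).
\]
Let $\mathcal K$ be the Koszul complex on $y_1,\dots,y_e$ over $R'$. It is a finite free resolution of $R=R'/(y_1,\dots,y_e)$, and it is self-dual: $\operatorname{Hom}_{R'}(\mathcal K,R')\cong\Sigma^{-e}\mathcal K$. There are quasi-isomorphisms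
\[
\operatorname{Hom}_{R'}(R,J)\to\operatorname{Hom}_{R'}(\mathcal K,J)\leftarrow\operatorname{Hom}_{R'}(\mathcal K,X')\cong\Sigma^{-e}\mathcal K\otimes_{R'}X'=\Sigma^{-e}\mathcal K\otimes_RX\to\Sigma^{-e}X .
\]
The last map is a quasi-isomorphism because $\mathcal K\to R$ is a quasi-isomorphism of bounded complexes of free $R$-modules. All maps are $R$-linear for the structure that comes from $R\to R'$. On $\operatorname{Hom}_{R'}(R,J)$ this is the same as the structure that comes from $R=R'/(y_1,\dots,y_e)$, since the composite $R\to R'\to R$ is the identity. A chain map $X\to Y$ lifts to the injective resolutions uniquely up to homotopy, so the resulting isomorphism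
\[
\operatorname{Ext}^i_{R'}(k,X\otimes_RR')\cong\operatorname{Ext}^{i-e}_R(k,X)
\]
is natural in $X$. Apply it to the chain maps $F_{<n}\to M$, and note that $F'_{<n}=F_{<n}\otimes_RR'$. It follows that $U_{<n}(M')$ corresponds to $U_{<n}(M)$ under $\operatorname{Ext}^i_{R'}(k,M')\cong\operatorname{Ext}^{i-e}_R(k,M)$, for all $n$. By \eqref{eq:strictU}, $U_{<n}(M')\subsetneq U_{<n+1}(M')$, and Proposition~\ref{prop:filtration} gives $U(\Omega^nM')\neq0$ for all $n\ge0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{IMT}
Srikanth B. Iyengar, Sarasij Maitra, and Tim Tribone,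
\emph{Unstable elements in cohomology and a question of Lescot},
arXiv:2507.23213 (2025).

\end{thebibliography}
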